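# A compact threefold with a totally degenerate point and no entire curve through it

## 1. A domain in $\mathbb C^2$ with long discs and no entire curve

Write $\Delta=\{z\in\mathbb C:|z|<1\}$ and consider
$$\Omega=\{(z,w)\in\mathbb C^2:\ |z|<1,\ |zw|<1\}\setminus\{(0,w):|w|\ge 1\}.$$
It is open, since the removed set is closed. It is connected: any point moves to $(z,0)$ by shrinking $w$, then to $(0,0)$ by shrinking $z$.

For $n\ge1$ let $f_n(\zeta)=(\zeta^2/n,\,n\zeta)$. On $\Delta$ we have $|z|<1/n\le1$ and $|zw|=|\zeta|^3<1$. The coordinate $z$ vanishes only at $\zeta=0$, where $w=0$. So $f_n$ maps $\Delta$ into $\Omega$, with $f_n(0)=(0,0)$ and $f_n'(0)=n\,(0,1)$. There are arbitrarily fast discs through the origin in the direction $(0,1)$.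

Yet every holomorphic $f=(z,w):\mathbb C\to\Omega$ is constant. Indeed $z$ is bounded, so $z\equiv c$ by Liouville. If $c\neq0$ then $|w|<1/|c|$; if $c=0$ then $|w|<1$; in both cases $w$ is constant. The fast discs have no limit: for $\zeta\ne0$ the points $f_n(\zeta)$ run off to infinity because $|w|=n|\zeta|\to\infty$.

**Definition.** For a complex manifold $X$, $x\in X$ and $v\in T_xX$, the infinitesimal Kobayashi–Royden pseudometric is
$$F_X(x,v)=\inf\{\,1/r:\ r>0,\ \exists\,f:\Delta\to X\text{ holomorphic},\ f(0)=x,\ f'(0)=r\,v\,\}.$$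
It is degenerate on $T_xX$ if $F_X(x,v)=0$ for some $v\ne0$. The Kobayashi pseudodistance $d_X$ is the largest pseudodistance on $X$ for which every holomorphic map $\Delta\to X$ is distance-decreasing, $\Delta$ carrying the Poincaré distance.

For instance $F_\Delta(0,v)=|v|$ by the Schwarz lemma, and $F_{\mathbb C}\equiv0$ because $\zeta\mapsto x+r v\zeta$ exists for all $r$. For the domain above, $F_\Omega((0,0),(0,1))\le1/n$ for all $n$, so it is $0$. If $\varphi:X\to Y$ is holomorphic then $F_Y(\varphi(x),d\varphi(v))\le F_X(x,v)$: compose discs with $\varphi$. If a non-constant entire curve $f:\mathbb C\to X$ has $f(0)=x$ and $f'(0)\ne0$, then $F_X(x,f'(0))=0$, as one sees from $\zeta\mapsto f(r\zeta)$.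

In $\Omega$ the discs could escape to infinity. In a compact manifold they cannot, and one may ask whether degeneracy at $x$ then forces an entire curve through $x$. This is the following conjecture, from Joerg Winkelmann, "An Example related to Brody's theorem", arXiv:math/0405219 (2004).

**Conjecture.** Let $X$ be a compact complex manifold, $x\in X$. Assume that the infinitesimal Kobayashi–Royden pseudometric is degenerate on $T_xX$. Then there exists a non-constant holomorphic map $f:\mathbb C\to X$ with $f(0)=x$.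

We prove that it is false.

**Theorem 1.** There are a compact connected complex manifold $X$ of dimension $3$ and a point $q\in X$ such that

1. $F_X(q,v)=0$ for all $v\in T_qX$; moreover the Kobayashi pseudodistance $d_X$ vanishes identically;
2. every holomorphic $\varphi:\mathbb C\to X$ with $\varphi(0)=q$ is constant.

**Theorem 2.** The conjecture holds in dimension $1$ and fails in every dimension $n\ge3$. (Dimension $2$ is not decided here.)

## 2. Riemann surfaces, and where Brody's reparametrization loses the point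

**Theorem 2, dimension $1$.** Let $X$ be a compact Riemann surface; we may replace it by the component containing $x$. By uniformization its universal covering is $\mathbb P^1$, $\mathbb C$ or $\Delta$. Suppose it is $p:\Delta\to X$, and normalize $p(0)=x$ by an automorphism of $\Delta$. A disc $f$ with $f(0)=x$, $f'(0)=rv$ lifts to $\tilde f:\Delta\to\Delta$ with $\tilde f(0)=0$. The Schwarz lemma gives $|\tilde f'(0)|\le1$, that is, $r|v/p'(0)|\le1$. Hence $F_X(x,v)\ge|v/p'(0)|>0$ for $v\neq0$. So if $F_X$ is degenerate at $x$, then $X$ is covered by $\mathbb C$ or $\mathbb P^1\supset\mathbb C$, and the covering map, after an automorphism of the covering space placing a preimage of $x$ at $0\in\mathbb C$, restricts to a non-constant entire curve through $x$. $\square$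

In higher dimension one would start from degeneracy, which gives discs $f_n:\Delta\to X$ with $f_n(0)=x$ and $|f_n'(0)|\to\infty$ (in a fixed Hermitian metric), and try to extract an entire curve. After a slight shrinking, $f_n$ is holomorphic near $\bar\Delta$. Brody's argument lets $a_n$ be a maximum point of $|f_n'(\zeta)|(1-|\zeta|^2)$ on $\Delta$ and lets $r_n$ be the maximum, so $r_n\ge|f_n'(0)|\to\infty$. With an automorphism $\phi_n$ of $\Delta$ taking $0$ to $a_n$, the maps $g_n(\zeta)=f_n(\phi_n(\zeta/r_n))$ on $|\zeta|<r_n$ satisfy $|g_n'(0)|=1$ and $|g_n'(\zeta)|\le(1-|\zeta/r_n|^2)^{-1}$. By compactness and Arzelà–Ascoli a subsequence converges to an entire curve $g$ with $|g'(0)|=1$.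

So $X$ contains a non-constant entire curve. But $g(0)=\lim f_n(a_n)$, and $a_n$ need not be $0$: the maximum sits where it likes. Without moving the center to $a_n$ there is no derivative bound on $|\zeta|<r_n$, and with the move the condition $f_n(0)=x$ is lost. In the example below this loss cannot be repaired.

## 3. Golden-ratio arithmetic and the analytic tools

Put $\tau=\frac{1+\sqrt5}2$, $\lambda=\tau^2=\tau+1\approx2.618$, $\mu=\lambda^{-1}=2-\tau$ and $\kappa=1+\frac1{\sqrt5}\approx1.447$. Then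
$$2\tau+1=\tau^3=\lambda\tau,\qquad 1-\tau=-\tau^{-1}=-\mu\tau,\qquad \tau+\tau^{-1}=\sqrt5,\qquad 1+\tau^{-1}=\tau .$$
Let $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$. Then $A(\tau,1)^t=\lambda(\tau,1)^t$ and $A(1,-\tau)^t=\mu(1,-\tau)^t$. Since $A$ has non-negative entries and $(1,1)\ge\tau^{-1}(\tau,1)$ entrywise,
$$A^m(1,1)^t\ \ge\ (\lambda^m,\ 0.6\,\lambda^m)^t\qquad(m\ge0).\tag{3.1}$$

The same linear algebra will be used for logarithms, for derivatives and for Taylor coefficients. Given a pair $(\xi,\hat z)$ put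
$$a=\tau\xi+\hat z,\qquad b=\frac{\xi-\tau\hat z}{\tau\sqrt5},\qquad |V|=\max(|a|,|b|).\tag{3.2}$$
From $\tau+\tau^{-1}=\sqrt5$ we get $\xi=\frac a{\sqrt5}+b$, so $|\xi|\le1.45|V|$ and $|\hat z|=|a-\tau\xi|\le3.4|V|$. Suppose $\xi'=2\xi+\hat z+\hat s$ and $\hat z'=\xi+\hat z+\hat s$. Then $a'=(2\tau+1)\xi+(\tau+1)(\hat z+\hat s)$, and $\tau\sqrt5\,b'=(2-\tau)\xi+(1-\tau)(\hat z+\hat s)$, hence
$$a'=\lambda(a+\hat s),\qquad b'=\mu\bigl(b-\tfrac1{\sqrt5}\hat s\bigr).\tag{3.3}$$
Iterating (3.3) from index $K$ to index $k$,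
$$a_k=\lambda^{k-K}\Bigl(a_K+\sum_{j=K}^{k-1}\lambda^{K-j}\hat s_j\Bigr),\qquad b_k=\mu^{k-K}\Bigl(b_K-\tfrac1{\sqrt5}\sum_{j=K}^{k-1}\lambda^{j-K}\hat s_j\Bigr).\tag{3.4}$$
If $\hat s=-\sqrt5\,\xi+\epsilon$, then $a+\hat s=a-\sqrt5(\frac a{\sqrt5}+b)+\epsilon$, and (3.3) becomes
$$a'=-\sqrt5\,\lambda\,b+\lambda\epsilon,\qquad b'=\mu\bigl(2b+\tfrac a{\sqrt5}\bigr)-\tfrac{\mu\epsilon}{\sqrt5}.\tag{3.5}$$
The expanding coordinate $a'$ is now produced by $b$, and the term $a$ has disappeared from it. We call (3.5) the swap.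

We use the following textbook facts.

- Borel–Carathéodory. If $h$ is holomorphic on $|\zeta|<R$, $h(0)=0$, and $\mathrm{Re}\,h\le M$ with $M>0$, then its Taylor coefficients satisfy $|c_d|\le2MR^{-d}$, and $|h|\le\frac{2rM}{R-r}$ on $|\zeta|\le r<R$. (For $r<R$, $c_dr^d=-\frac1\pi\int_0^{2\pi}(M-\mathrm{Re}\,h)(re^{i\theta})\,e^{-id\theta}d\theta$, of modulus at most $\frac1\pi\int(M-\mathrm{Re}\,h)=2M$; let $r\to R$, and sum the series.) Replacing $h$ by $-h$ gives the same from $\mathrm{Re}\,h\ge-M$.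
- Jensen. If $g$ is holomorphic near $|\zeta|\le r$ and $g(0)\ne0$, the mean of $\log|g/g(0)|$ over $|\zeta|=r$ is $\sum\log(r/|\zeta_0|)$ over the zeros $\zeta_0$ in $|\zeta|<r$.
- Subharmonic functions. $\log\max(|g_1|,|g_2|)$ is subharmonic for holomorphic $g_1,g_2$ not both $\equiv0$. A decreasing limit of subharmonic functions is subharmonic or $\equiv-\infty$. A subharmonic function on $\mathbb C$ that is bounded above is constant (Liouville).
- Compactness (Hörmander, *The Analysis of Linear Partial Differential Operators I*, Thm 4.1.9). A sequence of subharmonic functions $\not\equiv-\infty$ on a connected open set, locally uniformly bounded above, either tends to $-\infty$ uniformly on compact sets or has a subsequence converging in $L^1_{loc}$ to a subharmonic function.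
- Royden. $d_X(a,b)\le\int F_X$ along any piecewise smooth path from $a$ to $b$.

Further notation: $e(t)=e^{2\pi it}$, $\Delta_R=\{|\zeta|<R\}$, $\mathbb D(a,r)=\{|\omega-a|<r\}$, $B_r=\{v\in\mathbb C^3:|v|<r\}$, $B'=B_{1/8}$, $B=B_{1/16}$. Recall $|e(t)-1|=2|\sin\pi t|\ge4\,\mathrm{dist}(t,\mathbb Z)$.

## 4. A monomial map and its two eigendirections

Consider $M(x,z)=(x^2z,xz)$ near $0\in\mathbb C^2$. It acts on $(\log x,\log z)$ by $A$. We ask for holomorphic maps $v:\mathbb C\to\mathbb C^2$ such that, for every $R$, $M^kv(\Delta_R)$ lies in a given small polydisc once $k$ is large.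

Along the eigenvector $(1,-\tau)$ take $v(\zeta)=(e^{-1+\zeta},e^{-1-\tau\zeta})$. With $(\alpha_k,\beta_k)^t=A^k(1,1)^t$,
$$M^kv(\zeta)=\bigl(e^{-\alpha_k+\mu^k\zeta},\,e^{-\beta_k-\tau\mu^k\zeta}\bigr).$$
By (3.1) this tends to $0$ uniformly on every $\Delta_R$, so $v$ has the required property. Along $(\tau,1)$ take $w(\zeta)=(e^{-1+\tau\zeta},e^{-1+\zeta})$. Since $(1,1)\le(\tau,1)$ we have $\alpha_k\le\tau\lambda^k$, and at $\zeta=2$ the first coordinate of $M^kw$ is at least $e^{\tau\lambda^k}$, so $w$ does not have it. In the notation (3.2), motion with $a\ne0$ is confined to bounded discs, while motion with $a=0$ is free.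

In the threefold below, an entire curve through a point will turn into exactly such a sequence of maps, for a map $F$ that looks like $M$ with one extra coordinate $s$. To forbid entire curves through the point we must destroy the free direction. The extra coordinate does this: at a sparse sequence of times it forces $\hat s\approx-\sqrt5\,\xi$, and then the swap (3.5) turns the free direction into the confined one.

## 5. The map $F_\rho$

For $\rho\in\mathbb C^*$ let
$$F(x,y,z)=F_\rho(x,y,z)=yz\,\bigl(x,\ \rho y+(\rho-1)x+\rho x^2,\ 1\bigr).$$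

**(F1)** $F=0$ if and only if $yz=0$, because of the third coordinate. On $\{yz\neq0\}$ the map is injective and a local biholomorphism: from $(X,Y,Z)=F(x,y,z)$ one recovers $x=X/Z$, then $y=\rho^{-1}(Y/Z-(\rho-1)x-\rho x^2)$, then $z=Z/y$. Hence $F(a)=F(b)\neq0$ implies $a=b$. As $F(0)=0$, all earlier iterates are then nonzero, and by induction $F^m(a)=F^m(b)\neq0$ implies $a=b$.

**(F2)** Let $|\rho|=1$. Then $\|DF\|<\frac14$ on $B'$, so $|F(v)|\le\frac14|v|$ there and $F(B')\subset B_{1/32}\subset B$. To see this write $F=yz\,w$. The middle entry of $w$ is at most $|y|+2|x|+|x|^2\le\frac{\sqrt5}8+\frac1{64}<0.3$, so $|w|\le1.1$. The rows of $Dw$ are $(1,0,0)$, $((\rho-1)+2\rho x,\rho,0)$ and $0$, so $\|Dw\|^2\le1+(2.25)^2+1<9$. Also $|yz|\le\frac12(|y|^2+|z|^2)\le\frac1{128}$ and $|d(yz)|\le\frac18$. Thus $\|DF\|\le\frac{1.1}8+\frac3{128}<\frac14$.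

**(F3)** Along an orbit $v_{k+1}=F(v_k)$, $v_k=(x_k,y_k,z_k)$, put $s_k=y_k/x_k$. Then
$$x_{k+1}=x_ky_kz_k=x_k^2z_ks_k,\quad z_{k+1}=y_kz_k=x_kz_ks_k,\quad s_{k+1}=\rho(1+s_k+x_k)-1,\quad x_{k+1}=x_kz_{k+1}.\tag{5.1}$$
The third formula is $y_{k+1}/x_{k+1}=(\rho y_k+(\rho-1)x_k+\rho x_k^2)/x_k$. So $(x,z)$ moves by the monomial map of Section 4, twisted by $s$, while $1+s$ is rotated by $\rho$ up to the small term $x_k$. It follows from (5.1) that $\rho^{-k-1}(1+s_{k+1})=\rho^{-k}(1+s_k)+\rho^{-k}x_k$, so that, where the series converges,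
$$J=\rho^{-k}(1+s_k)+\sum_{j\ge k}\rho^{-j}x_j\tag{5.2}$$
does not depend on $k$. We call $J$ the neutral invariant. Suppose $J=1$ and put $\delta_k=\rho^k-1$. Then $s_k=\delta_k-\sum_{j\ge k}\rho^{k-j}x_j$. By (5.1), $x_{k+1}=x_k^2z_ks_k$ and $x_{k+1+n}=x_{k+1}z_{k+2}\cdots z_{k+1+n}$, so
$$s_ku_k=\delta_k-x_k,\qquad u_k=1+\rho^{-1}x_k^2z_k\Bigl(1+\sum_{n\ge1}\rho^{-n}z_{k+2}\cdots z_{k+1+n}\Bigr).\tag{5.3}$$
Here $u_k$ will be extremely close to $1$. If $s=\delta-x$ exactly with $\delta$ fixed, then $d\log s=-\frac{x}{\delta-x}\,d\log x$. When $\kappa x=\delta$ we have $\frac x{\delta-x}=\frac1{\kappa-1}=\sqrt5$, and this is the swap. So we want $\rho^k-1$ to be about $\kappa x_k$ at sparse times $k$, and much larger than $x_k$ at all other times. This is a small-divisor condition on $\rho$ coupled to the orbit.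

## 6. Gluing the two ends of a modified ball

Fix $\rho$ with $|\rho|=1$. If $F$ were the contraction $v\mapsto v/4$, we would take $\{\frac1{64}<|v|<\frac18\}$, glue $p$ to $p/4$ for $\frac1{16}<|p|<\frac18$, and get the Hopf manifold $(\mathbb C^3\setminus0)/\langle\frac14\rangle$. Our $F$ is not invertible, since it collapses $\{yz=0\}$ to $0$. We therefore factor it as $F=\pi\circ\sigma$ with $\sigma$ an open embedding and $\pi$ a composition of blow-ups, and glue with these.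

**Step 1: factoring $F$.** Blow up $0\in\mathbb C^3$. The exceptional plane $E\cong\mathbb P^2$ is $\{Z=0\}$ in the chart $(X,Y,Z)=(UZ,V'Z,Z)$. In $E$ let $\Gamma$ be the conic $YZ=(\rho-1)XZ+\rho X^2$ in homogeneous coordinates. The symmetric matrix of $\rho X^2+(\rho-1)XZ-YZ$ has determinant $-\rho/4\ne0$, so $\Gamma$ is smooth. Blow up $\Gamma$. Let $\pi:\hat W\to\mathbb C^3$ be the composition. It is proper, $\hat W$ is smooth, and $\pi$ is biholomorphic over $\mathbb C^3\setminus0$ because $\Gamma\subset E$. In the chart put $V=V'-(\rho-1)U-\rho U^2$; then $(U,V,Z)$ are coordinates on this copy of $\mathbb C^3$ and $\Gamma=\{V=Z=0\}$ there. The blow-up of $\{V=Z=0\}$ has a chart $(U,V,T)\in\mathbb C^3$ with $Z=VT$, an open subset of $\hat W$. Hence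
$$\sigma:\mathbb C^3\to\hat W,\qquad\sigma(x,y,z)=(U,V,T)=(x,\rho y,z/\rho)$$
is an open embedding. At $\sigma(x,y,z)$ we have $Z=VT=yz$, $V'=\rho y+(\rho-1)x+\rho x^2$, $U=x$, so $\pi\sigma(x,y,z)=(UZ,V'Z,Z)=F(x,y,z)$. Thus $\pi\circ\sigma=F$.

**Step 2: the piece to be glued.** Let $\mathcal C=B'\setminus\bar B$ and $\mathcal A=\pi^{-1}(B')\setminus\sigma(\bar B)$. We show that $\mathcal A$ is a connected manifold containing two disjoint collars. By (F2), $\pi\sigma(B')=F(B')\subset B_{1/32}$, so $\sigma(B')$ is open in $\pi^{-1}(B')$. The latter is connected, since the connected set $\pi^{-1}(B'\setminus0)\cong B'\setminus0$ is dense in it. Given two points of $\mathcal A$, join them in $\pi^{-1}(B')$, and choose $t>\frac1{16}$ so close to $\frac1{16}$ that neither lies in $\sigma(\bar B_t)$. If the path meets $\sigma(\bar B_t)$, its first entry and its last exit lie on the connected sphere $\sigma(\partial B_t)$. Replace the part in between by a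 path on that sphere. So $\mathcal A$ is connected. The outer collar $\pi^{-1}(\mathcal C)$ and the inner collar $\sigma(\mathcal C)$ are open subsets of $\mathcal A$. On the outer one $|\pi|>\frac1{16}$, on the inner one $|\pi|<\frac1{32}$, so they are disjoint.

**Step 3: the quotient.** Put
$$X=\mathcal A/\bigl(\pi^{-1}(p)\sim\sigma(p),\ p\in\mathcal C\bigr).$$
As the collars are disjoint, classes have at most two elements. The gluing map $\gamma=\sigma\circ\pi:\pi^{-1}(\mathcal C)\to\sigma(\mathcal C)$ is biholomorphic. The saturation of an open set $W$ is $W\cup\gamma(W\cap\pi^{-1}(\mathcal C))\cup\gamma^{-1}(W\cap\sigma(\mathcal C))$, which is open, so $\mathcal A\to X$ is open. It is injective on the open sets $\{|\pi|>\frac1{32}\}$ and $\{|\pi|<\frac1{16}\}$, each of which meets only one collar, and these cover $\mathcal A$. So $\mathcal A\to X$ is a local homeomorphism and $X$ inherits complex charts.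

*Hausdorff.* As the quotient map is open, it suffices that the relation is closed: if $p_n\in\mathcal C$, $\pi^{-1}(p_n)\to a$ and $\sigma(p_n)\to b$ in $\mathcal A$, then $a\sim b$. If $a\in\pi^{-1}(\mathcal C)$, then $p_n\to\pi(a)\in\mathcal C$ and $b=\sigma(\pi(a))$. If $b\in\sigma(\mathcal C)$, then $p_n\to p:=\sigma^{-1}(b)\in\mathcal C$ and $a=\pi^{-1}(p)$. If $a\notin\pi^{-1}(\mathcal C)$, then $p_n\to\pi(a)\in B'\setminus\mathcal C$, so $|\pi(a)|=\frac1{16}$ and $\sigma(p_n)\to\sigma(\pi(a))\in\sigma(\bar B)$, which lies outside $\mathcal A$; this contradicts $\sigma(p_n)\to b\in\mathcal A$.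

*Compact.* Let $\frac1{16}<t<\frac18$. The set $\pi^{-1}(\bar B_t)\setminus\sigma(B_t)$ is compact since $\pi$ is proper, and it lies in $\mathcal A$. It maps onto $X$. Indeed, a point of $\mathcal A$ outside it is either $\pi^{-1}(p)$ with $|p|>t$, identified with $\sigma(p)$, which lies in the set because $|\pi\sigma(p)|<\frac1{32}$ and $p\notin B_t$; or it is $\sigma(p)$ with $\frac1{16}<|p|<t$, identified with $\pi^{-1}(p)$, which lies in $\pi^{-1}(\bar B_t)$ and not in $\sigma(B_t)$, since $p\notin F(B_t)\subset B$.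

So $X$ is a compact connected complex threefold.

## 7. The cyclic covering and the vanishing of the metric

**Step 1: the covering.** We unroll the gluing. Take copies $\mathcal A_k$ of $\mathcal A$, $k\in\mathbb Z$, and let $\tilde X=\bigsqcup_k\mathcal A_k/\sim$, with $\sigma(p)\in\mathcal A_k$ identified with $\pi^{-1}(p)\in\mathcal A_{k+1}$ for $p\in\mathcal C$. Again classes have at most two elements and the quotient map is open. Let $W\subset\mathcal A$ be open with $W\to X$ injective. The preimage in $\tilde X$ of the image of $W$ is the union of the images of the copies $W_k\subset\mathcal A_k$: if $b$ is the partner of $a\in W$, then $(l,b)$ equals $(l\pm1,a)$ in $\tilde X$. These images are pairwise disjoint: an identification of $(k,a)$ with $(k\pm1,a')$, $a,a'\in W$, would give $a\sim a'$, hence $a=a'$, a point in both collars, which is impossible. Each maps homeomorphically onto the image of $W$. So $\tilde X\to X$ is a covering, and $\tilde X$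 is a complex manifold.

For $m\in\mathbb Z$ let $\tilde X_m$ be the image of $\bigcup_{k\ge-m}\mathcal A_k$. These sets are open, increase with $m$ and exhaust $\tilde X$. They are connected because consecutive copies overlap. Define
$$\Pi_m:\tilde X_m\to B',\qquad\Pi_m=F^{k+m}\circ\pi\ \text{ on }\mathcal A_k .$$
This is well defined, since $F^{k+m}\pi\sigma(p)=F^{k+1+m}(p)$. Clearly $\Pi_{m+1}=F\circ\Pi_m$ on $\tilde X_m$.

**Lemma 1.** $\Pi_m$ maps $\Pi_m^{-1}(B'\setminus0)$ biholomorphically onto $B'\setminus0$.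

*Proof.* A point over $w\neq0$ is given by $(k,u)$ with $k\ge-m$, $u\in B'\setminus0$, $F^{k+m}(u)=w$ and $\pi^{-1}(u)\notin\sigma(\bar B)$; it is the point $\pi^{-1}(u)\in\mathcal A_k$. Uniqueness: let $(k,u)$, $(l,u')$ be two such with $k\le l$. By (F1), $u=F^{l-k}(u')$. If $l=k$ they agree. If $l=k+1$, then $u=\pi\sigma(u')\ne0$, so $\pi^{-1}(u)=\sigma(u')$; as this is not in $\sigma(\bar B)$, $u'\in\mathcal C$, and the two points are identified in $\tilde X$. If $l\ge k+2$, then $\pi^{-1}(u)=\sigma(F^{l-k-1}(u'))\in\sigma(F(B'))\subset\sigma(B)$, a contradiction. Existence: let $u_0=w$. As long as $\pi^{-1}(u_j)\in\sigma(\bar B)$, write $\pi^{-1}(u_j)=\sigma(u_{j+1})$ with $u_{j+1}\in\bar B$. Then $u_j=F(u_{j+1})$, so $u_{j+1}\ne0$ and $|u_{j+1}|\ge4|u_j|$. Hence this stops at some $j$, and $(-m+j,u_j)$ is a point over $w$. At such points $\pi$ and all factors $F$ are local biholomorphisms by (F1), the iterates being nonzero. A bijective local biholomorphism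 is biholomorphic. $\square$

**Lemma 2.** If $a\in\tilde X$ satisfies $\Pi_m(a)\ne0$ whenever $a\in\tilde X_m$, then $F_X$ vanishes on the tangent space at the image of $a$.

*Proof.* Lemma 1 allows us to draw discs in $B'\setminus0$ instead of $\tilde X$, and $d\Pi_m$ contracts. Let $a\in\tilde X_{m_0}$ and $0\ne v\in T_a\tilde X$. By (F2), $w_m=\Pi_m(a)\to0$ and $v_m=d\Pi_m(v)\to0$; $v_m\ne0$ by Lemma 1. Put $u=v_m/(32|v_m|)$, choose $w\notin\mathrm{span}(u,w_m)$ and let $h(\zeta)=w_m+\zeta u+\eta\zeta^2w$ with $\eta>0$ small. For $m$ large, $|w_m|+\frac1{32}+\eta|w|<\frac18$, so $h(\Delta)\subset B'$. If $h(\zeta)=0$, then $\eta\zeta^2w\in\mathrm{span}(u,w_m)$, so $\zeta=0$ and $w_m=0$, which is false. So $h$ lifts by Lemma 1 to $f:\Delta\to\tilde X_m$ with $f(0)=a$ and $d\Pi_m(f'(0))=u$, that is, $f'(0)=v/(32|v_m|)$. Composing with $\tilde X\to X$ we get a disc with $r=1/(32|v_m|)$, so $F_X\le32|v_m|\to0$ on the image of $v$. $\square$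

**Step 2: $d_X\equiv0$.** By Lemma 1 each $\Pi_m^{-1}(0)$ is a proper analytic subset of the connected manifold $\tilde X_m$, so $S=\bigcup_m\Pi_m^{-1}(0)$ is a countable union of submanifolds of real codimension at least $2$. In a coordinate ball of $\tilde X$ let $a\notin S$. If the segment $[a,b]$ meets $S$ at $s$, then $b=a+t(s-a)$ with $t\ge1$. Such $b$ lie in a countable union of smooth images of manifolds of real dimension at most $4+1=5$, hence in a set of measure $0$. For all other $b$, Lemma 2 gives $F_X=0$ along the image of $[a,b]$, and by Royden's inequality the images of $a,b$ have $d_X$-distance $0$. Almost all pairs in the ball are of this kind. By continuity of $d_X$ all pairs in the ball have distance $0$, and by connectedness $d_X\equiv0$. This holds for every $\rho$ with $|\rho|=1$.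

## 8. What the special orbit must satisfy

An entire curve in $X$ lifts to $\tilde X$, and by compactness its restriction to $\bar\Delta_R$ lies in $\tilde X_m$ for $m$ large. Composing with $\Pi_m$ we get maps $v_k:\bar\Delta_R\to B'$ with $v_{k+1}=F\circ v_k$, on larger and larger discs. This is the situation of Section 4. The following proposition supplies $\rho$ and an orbit with infinitely many swaps.

**Proposition A.** There exist $\rho$ with $|\rho|=1$, a point $P\in B\setminus0$, integers $q_1<q_2<\dots$ and $c_0>0$ such that, with $F=F_\rho$, $P_k=F^{k-1}(P)=(\mathring x_k,\mathring y_k,\mathring z_k)$, $\mathring s_k=\mathring y_k/\mathring x_k$, $\delta_k=\rho^k-1$ $(k\ge1)$: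

- (A1) $\mathring x_k\mathring y_k\mathring z_k\ne0$ and $|\mathring s_k|\le3$;
- (A2) $\mathring s_k=\delta_k-\sum_{j\ge k}\rho^{k-j}\mathring x_j$;
- (A3) $q_{i+1}\ge\exp(\lambda^{q_i})$;
- (A4) $|\delta_k|\ge c_0\exp(-\lambda^{3k/4})$ if $k\notin\mathcal E:=\{q_1,q_2,\dots\}$;
- (A5) $|\kappa\mathring x_k/\delta_k-1|\le\lambda^{-6k}$ if $k\in\mathcal E$.

(A2) says that the neutral invariant is $1$. We call the indices in $\mathcal E$ resonant. By (A5) a swap takes place there. (A4) says that otherwise $\delta_k$ dominates $\mathring x_k$, which is of size at most $e^{-c\lambda^k}$.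

## 9. Tuning the rotation to the orbit: proof of Proposition A

The difficulty is circular: the resonance condition $\delta_{q_i}\approx\kappa x_{q_i}$ determines the next approximation of $\alpha$ (where $\rho=e(\alpha)$), and changing $\alpha$ changes the orbit. We keep a second parameter $\omega=\log z_1$ to absorb the change. The main work is to control $\partial_\omega\log x_{q_i}$ through all earlier swaps.

Let $L$ be an integer larger than an absolute constant; finitely many inequalities below hold for $L$ large. Put $x_1=e^{-L}/32$, $\omega_0=-(L+1)$, $\mathbb A=\{\frac12<|\rho|<2\}$.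

**Step 1: orbits with neutral invariant $1$, holomorphic in $(\rho,\omega)$.** For $(\rho,\omega)\in\mathbb A\times\mathbb D(\omega_0,1)$ and $|s_1|<4$ take the $F_\rho$-orbit of $(x_1,x_1s_1,e^\omega)$. Let $n=\max(|x|,|y|)\le1$. Then $|x'|\le n^2|z|$, $|y'|\le n|z|(2n+3n+2n^2)\le7n^2|z|$ and $|z'|\le n|z|$. So $8n'\le(8n)^2|z|$ and $|z'|\le8n|z|$. Initially $8n\le8\cdot4x_1=e^{-L}$ and $|z|\le e^{-L}$. Thus $(-\log8n_k,-\log|z_k|)$ dominates $L\,A^{k-1}(1,1)^t$ entrywise, and (3.1) gives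
$$|x_k|,|y_k|\le\tfrac18e^{-L\lambda^{k-1}},\qquad|z_k|\le e^{-0.6L\lambda^{k-1}}.\tag{9.1}$$

Consider the equation $s_1=\rho-1-\sum_{j\ge1}\rho^{1-j}x_j$. As $\lambda^{j-1}\ge j$, the terms are at most $\frac18e^{-L}(2e^{-L})^{j-1}$, so the sum is holomorphic in $(\rho,\omega,s_1)$ and bounded by $2e^{-L}<\frac14$. On $|s_1|=3.9$ we have $|s_1-(\rho-1)|\ge0.9$. By Rouché there is exactly one solution in $|s_1|<3.9$. With $\Psi$ the difference of the two sides, it equals $\frac1{2\pi i}\oint s\,\Psi_s/\Psi\,ds$ over $|s|=3.9$, so it is holomorphic in $(\rho,\omega)$. Fix it. Then $x_k,z_k$, and $s_k$ defined by $s_{k+1}=\rho(1+s_k+x_k)-1$, are holomorphic on $\mathbb A\times\mathbb D(\omega_0,1)$. By induction $y_k=x_ks_k$, since $y_{k+1}=y_kz_kx_k\bigl(\rho s_k+(\rho-1)+\rho x_k\bigr)=x_{k+1}s_{k+1}$. The quantity (5.2) is independent of $k$, and at $k=1$ it is $\rho^{-1}\bigl(1+s_1+\sum_j\rho^{1-j}x_j\bigr)=1$. So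
$$s_k=\delta_k-\sum_{j\ge k}\rho^{k-j}x_j,\qquad s_ku_k=\delta_k-x_k,\qquad|u_k-1|\le e^{-L\lambda^{k-1}},\tag{9.2}$$
with $u_k$ from (5.3): there $|\rho^{-1}x_k^2z_k|\le\frac2{64}e^{-2L\lambda^{k-1}}$, and the bracket is at most $1+\sum_{n\ge1}(2e^{-0.6L})^n\le2$.

Cauchy's estimates on discs of radius $\frac12$ give, for $|\rho|=1$ and $|\omega-\omega_0|\le\frac12$,
$$|\partial_\omega x_k|\le2,\qquad|\partial_\rho x_k|\le2,\qquad|\partial_\omega\log u_k|\le4e^{-L\lambda^{k-1}};\tag{9.3}$$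
for the last one use $|\log u_k|\le2|u_k-1|$. Also $|s_k|\le2+\sum_j|x_j|\le3$ there.

**Step 2: the induction scheme and the small divisors.** We shall construct coprime $p_i,q_i$ with $p_1=1$, $q_1=L$, and, for $\alpha_i=p_i/q_i$,
$$\alpha_{i+1}-\alpha_i=\frac1{q_iq_{i+1}},\qquad q_{i+1}\ge e^{\lambda^{q_i}},$$
so that $q_{i+1}\ge10q_i$ and $q_i\ge10^{i-1}L$; and points $\omega_i$, the first being $\omega_1=\omega_0$. Put
$$\eta_i=2q_i^{-1}e^{-\lambda^{q_i}},\quad I_i=[\alpha_i,\alpha_i+\eta_i],\quad\Omega_i=\mathbb D(\omega_i,q_i^{-4}),\quad\Omega_i^+=\mathbb D(\omega_i,2q_i^{-3/2}),$$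
and require $\omega_{i+1}\in\Omega_i$. We have $\alpha_{i+1}-\alpha_i\le\eta_i/2$ and $\eta_{i+1}\le\frac1{q_iq_{i+1}}\le\eta_i/2$. Therefore $I_{i+1}\subset I_i$, and $\alpha'-\alpha_i\in[\frac1{q_iq_{i+1}},\frac2{q_iq_{i+1}}]$ for $\alpha'\in I_{i+1}$. Also $q_i^{-4}+2q_{i+1}^{-3/2}\le2q_i^{-3/2}$, so $\Omega_{i+1}^+\subset\Omega_i^+\subset\mathbb D(\omega_0,\frac12)$.

The hypothesis $H_i$ is: for all $\alpha'\in I_i$, $\rho=e(\alpha')$, $\omega\in\Omega_i^+$,

- (i) $|\delta_k|\ge\frac2{q_1}\exp(-\lambda^{3k/4})$ for $1\le k<q_i$, $k\notin\{q_1,\dots,q_{i-1}\}$;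
- (ii) $\delta_{q_l}\ne0$ and $|\kappa x_{q_l}/\delta_{q_l}-1|\le\lambda^{-6q_l}$ for $l<i$;

and, for $l<i$,
$$\log q_{l+1}\le\lambda^{3q_l/2}.\tag{9.4}$$

We first show that (9.4) for $l<i$ implies (i). Let $\alpha'\in I_i$. If $k<q_1$, then $\mathrm{dist}(k\alpha_1,\mathbb Z)\ge\frac1{q_1}$ and $k|\alpha'-\alpha_1|\le q_1\eta_1\le\frac1{2q_1}$, so $|\delta_k|\ge\frac2{q_1}$. Now let $q_l<k<q_{l+1}$ with $l<i$, and $\beta=\alpha'-\alpha_l\in[\frac1{q_lq_{l+1}},\frac2{q_lq_{l+1}}]$.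

- If $k\le q_{l+1}/4$ and $q_l\nmid k$, then $\mathrm{dist}(k\alpha_l,\mathbb Z)\ge\frac1{q_l}$ and $k\beta\le\frac1{2q_l}$, so $|\delta_k|\ge\frac2{q_l}\ge\frac2k$.
- If $k\le q_{l+1}/4$ and $q_l\mid k$, then $k\ge2q_l$ and $k\beta\le\frac12$. So $\mathrm{dist}(k\alpha',\mathbb Z)=k\beta\ge\frac2{q_{l+1}}$, and by (9.4) $|\delta_k|\ge\frac2{q_{l+1}}\ge2\exp(-\lambda^{3q_l/2})\ge2\exp(-\lambda^{3k/4})$.
- If $k>q_{l+1}/4$, then $\mathrm{dist}(k\alpha_{l+1},\mathbb Z)\ge\frac1{q_{l+1}}$ and $k|\alpha'-\alpha_{l+1}|\le q_{l+1}\eta_{l+1}\le\frac1{2q_{l+1}}$, so $|\delta_k|\ge\frac2{q_{l+1}}\ge\frac1{2k}$.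

As $k>L$, in the first and third case $\frac1{2k}\ge\exp(-\lambda^{3k/4})$. This proves (i). In particular $H_1$ holds, its remaining parts being vacuous.

**Step 3: the derivative of $\log x_{q_i}$ in $\omega$.** The aim is to show that $\log x_{q_i}(e(\alpha'),\cdot)$ maps the tiny disc $\Omega_i$ onto a set containing a disc of radius $10$. Assume $H_i$ and fix $(\alpha',\omega)\in I_i\times\Omega_i^+$.

*The ratio $x_k/(\delta_k-x_k)$.* Let $k<q_i$, $k\ne q_l$ for all $l$. Since $\lambda^{3k/4}\le\lambda^{3/4}\lambda^{k-1}\le2.1\lambda^{k-1}$, (9.1) and (i) give $|x_k/\delta_k|\le\frac L2e^{-(L-2.1)\lambda^{k-1}}\le\frac12e^{-\frac12L\lambda^{k-1}}$, hence $|x_k/(\delta_k-x_k)|\le e^{-\frac12L\lambda^{k-1}}$. Let $k=q_l$, $l<i$, and write $\kappa x_k/\delta_k=1+\epsilon$, $|\epsilon|\le\lambda^{-6k}$. Then $\frac{x_k}{\delta_k-x_k}=D^{-1}$ with $D=\frac\kappa{1+\epsilon}-1$, and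
$$\Bigl|\frac{x_k}{\delta_k-x_k}-\sqrt5\Bigr|=\Bigl|\frac{\sqrt5\,\kappa\,\epsilon}{(1+\epsilon)D}\Bigr|\le8\lambda^{-6k},$$
because $D\approx\frac1{\sqrt5}$ and $5\kappa<7.3$. In both cases $\delta_k-x_k\ne0$, so $s_k\ne0$ for $k<q_i$, and inductively $x_k,z_k\neq0$ for $k\le q_i$ by (5.1).

*The cocycle.* Put $\xi_k=\partial_\omega\log x_k$, $\hat z_k=\partial_\omega\log z_k$ and $\hat s_k=\partial_\omega\log s_k=-\frac{x_k}{\delta_k-x_k}\xi_k-\partial_\omega\log u_k$, and form $a_k,b_k,|V_k|$ by (3.2). By (5.1) the recursion of (3.3) holds. From $|\xi_k|\le1.45|V_k|$ and (9.3),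
$$|\hat s_k|\le4e^{-\frac12L\lambda^{k-1}}(|V_k|+1)\ \ (k\ne q_l),\qquad|\hat s_k+\sqrt5\,\xi_k|\le\lambda^{-5k}(|V_k|+1)\ \ (k=q_l,\ l<i),\tag{9.5}$$
for $k<q_i$; in the second bound, $8\cdot1.45\,\lambda^{-6k}\le\lambda^{-5k}$ and $4e^{-L\lambda^{k-1}}\le\lambda^{-5k}$ as $k\ge L$. Initially $\xi_1=0$ and $\hat z_1=1$, so $a_1=1$, $b_1=-\frac1{\sqrt5}$.

**Claim.** For $l\le i$: $0.2\le|a_{q_l}b_{q_l}|\le1$ and $\lambda^{q_l/2}\le|a_{q_l}|\le\lambda^{q_l}$.

*Case $l=1$.* Let $k\le q_1$ and suppose $|V_j|\le1.01\lambda^{j-1}$ for $j<k$. Then $\sum_{j<k}\lambda^{j-1}|\hat s_j|\le\sum_j9\lambda^{2(j-1)}e^{-\frac12L\lambda^{j-1}}\le10^{-3}$. By (3.4) with $K=1$, $|a_k|\in\lambda^{k-1}[0.999,1.001]$ and $|b_k|$ differs from $\mu^{k-1}/\sqrt5$ by at most $10^{-3}\mu^{k-1}/\sqrt5$; in particular $|V_k|\le1.01\lambda^{k-1}$, which closes this induction. At $k=q_1=L$ we get $|a_{q_1}b_{q_1}|\in[0.44,0.455]$ and $|a_{q_1}|\in\lambda^{L-1}[0.999,1.001]$.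

*From $l$ to $l+1$ ($l<i$).* Let $Q=q_l$, $K=Q+1$, $\hat s_Q=-\sqrt5\xi_Q+\epsilon$. As $|b_Q|\le|a_Q|^{-1}\le\lambda^{-Q/2}$ and $|a_Q|\le\lambda^Q$, we have $|\epsilon|\le\lambda^{-5Q}(\lambda^Q+1)\le2\lambda^{-4Q}$. The swap (3.5) gives
$$a_K=-\sqrt5\lambda b_Q+\lambda\epsilon,\qquad b_K=\mu\bigl(2b_Q+\tfrac{a_Q}{\sqrt5}\bigr)-\tfrac{\mu\epsilon}{\sqrt5}.$$
Here $|b_Q|\ge0.2|a_Q|^{-1}\ge0.2\lambda^{-Q}$, so $\lambda\epsilon$ is a relative error at most $4.5\lambda^{-3Q}$ in $a_K$. Relative to $\mu a_Q/\sqrt5$, the other terms of $b_K$ are at most $2\sqrt5|b_Q/a_Q|+|\epsilon/a_Q|\le4.48\lambda^{-Q}+2\lambda^{-4.5Q}$. So $|a_K|=\sqrt5\lambda|b_Q|$ and $|b_K|=\frac\mu{\sqrt5}|a_Q|$ up to relative errors $\le5\lambda^{-Q}$. In particular $|a_K|\ge\lambda^{-Q}$, $|b_K|\ge1$ and $S:=|a_K|+|b_K|+1\le\lambda^Q$.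

Let $K\le k\le q_{l+1}$ and suppose $|V_j|\le2\lambda^{j-K}S$ for $K\le j<k$. These $j$ are not resonant, and
$$\sum_{j=K}^{k-1}\lambda^{j-K}|\hat s_j|\le12S\sum_{j\ge K}\lambda^{2(j-K)}e^{-\frac12L\lambda^{j-1}}\le24\lambda^Qe^{-\frac12L\lambda^Q}\le\lambda^{-3Q},$$
so (3.4) gives $|V_k|\le2\lambda^{k-K}S$, and the induction closes. The correction $\lambda^{-3Q}$ is relatively at most $\lambda^{-2Q}$ for $a_K$ and $\lambda^{-3Q}$ for $b_K$. Hence, up to relative errors $\le7\lambda^{-q_l}$,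
$$|a_{q_{l+1}}|=\sqrt5\,\lambda^{q_{l+1}-q_l}|b_{q_l}|,\qquad|b_{q_{l+1}}|=\mu^{q_{l+1}-q_l}|a_{q_l}|/\sqrt5.$$
So $|a_{q_l}b_{q_l}|$ changes by a factor in $[1-15\lambda^{-q_l},1+15\lambda^{-q_l}]$. All products of such factors lie in $[0.9,1.1]$ for $L$ large, so starting from $[0.44,0.455]$ the products stay in $[0.2,1]$. Finally $|a_{q_{l+1}}|\le2\sqrt5\,\lambda^{q_{l+1}-q_l}\lambda^{-q_l/2}\le\lambda^{q_{l+1}}$, and $|a_{q_{l+1}}|\ge0.4\lambda^{q_{l+1}-2q_l}\ge\lambda^{q_{l+1}/2}$ because $q_{l+1}\ge10q_l$. The claim is proved.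

*The image of $\Omega_i$.* Fix $\alpha'\in I_i$. On $\Omega_i^+$ the function $f(\omega)=\log x_{q_i}(e(\alpha'),\omega)$ is holomorphic, since $x_{q_i}$ has no zeros there, and $f'=\xi_{q_i}=\frac{a_{q_i}}{\sqrt5}+b_{q_i}$, so by the claim
$$\tfrac13\lambda^{q_i/2}\le|f'|\le\lambda^{q_i}.$$
Let $h=\log(f'/f'(\omega_i))$ with $h(\omega_i)=0$. Then $\mathrm{Re}\,h\le\log3+\frac{q_i}2\log\lambda\le q_i$ on $\Omega_i^+$. Borel–Carathéodory gives $|h|\le\frac{2q_i^{-4}}{2q_i^{-3/2}-q_i^{-4}}\,q_i\le2q_i^{-3/2}$ on $\Omega_i$, so $|f'/f'(\omega_i)-1|\le\frac15$ there. On the circle $|\omega-\omega_i|=r=\frac12q_i^{-4}$ we have $|f(\omega)-f(\omega_i)-f'(\omega_i)(\omega-\omega_i)|\le\frac15|f'(\omega_i)|r$, and $\frac45|f'(\omega_i)|r>10$. For $|w-f(\omega_i)|<10$, Rouché compares $f(\omega)-w$ with $f'(\omega_i)(\omega-\omega_i)$ on this circle, and gives a zero of $f-w$. So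
$$f(\Omega_i)\supset\mathbb D(f(\omega_i),10).\tag{9.6}$$

**Step 4: from $H_i$ to $H_{i+1}$.** We choose the next denominator so that $\delta_{q_i}$ has about the size of $\kappa x_{q_i}$, then correct $\omega$ by (9.6). Let $\nu=|x_{q_i}(e(\alpha_i),\omega_i)|$, which is positive by Step 3. Choose an integer $q_{i+1}$ with
$$p_iq_{i+1}\equiv-1\pmod{q_i},\qquad\Bigl|q_{i+1}-\frac{2\pi}{\kappa\nu}\Bigr|\le q_i,$$
and $p_{i+1}=(p_iq_{i+1}+1)/q_i$. Then $p_{i+1}q_i-p_iq_{i+1}=1$, so $p_{i+1},q_{i+1}$ are coprime and $\alpha_{i+1}-\alpha_i=\frac1{q_iq_{i+1}}$. By (9.1) $\nu\le e^{-L\lambda^{q_i-1}}$, and $2\pi/\kappa>4$, so $q_{i+1}\ge4e^{L\lambda^{q_i-1}}-q_i\ge e^{\lambda^{q_i}}$ as $L\ge\lambda$.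

*(9.4) for $l=i$.* At $(\alpha_i,\omega_i)$ let $N_k=-(\tau\log|x_k|+\log|z_k|)\ge0$ and $M_k=\lambda^{-k}N_k$. By (5.1), $N_{k+1}=\lambda(N_k-\log|s_k|)$. Let $k<q_i$. If $k\ne q_l$ for all $l$, then $|x_k|\le\frac12|\delta_k|$ gives $|s_k|\ge\frac14|\delta_k|$, so $-\log|s_k|\le\lambda^{3k/4}+\log L+1$ and $M_{k+1}\le M_k+\lambda^{-k/4}+\lambda^{-k}(\log L+1)$. If $k=q_l$, $l<i$, then $|\delta_k-x_k|=|x_k||D|$ with $D\approx\frac1{\sqrt5}$, so $-\log|s_k|\le-\log|x_k|+2\le N_k/\tau+2$, and since $1+\frac1\tau=\tau$ we get $M_{k+1}\le\tau M_k+2\lambda^{-k}$. There are $i-1$ indices of the second kind, and $N_1\le\tau(L+\log32)+L+2$. So, with $C$ absolute,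
$$M_{q_i}\le\tau^{i-1}\Bigl(M_1+\sum_{k\ge1}\bigl(\lambda^{-k/4}+\lambda^{-k}(\log L+3)\bigr)\Bigr)\le\tau^{i-1}(3L+C+\log L).$$
As $q_i\le1/\nu$, we have $q_{i+1}\le\frac{2\pi}{\kappa\nu}+q_i\le6/\nu$. Then $\log q_{i+1}\le-\log\nu+3\le N_{q_i}+3\le\lambda^{q_i}\tau^{i-1}(3L+C+\log L)+3$. Since $\lambda^{q_i/2}=\tau^{q_i}$ and $q_i\ge10^{i-1}L\ge(i-1)+L$, this is at most $\lambda^{3q_i/2}$ for $L$ large. So (9.4) holds for all $l<i+1$, and (i) of $H_{i+1}$ follows by Step 2, once $\omega_{i+1}$ is chosen.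

*(ii).* Let $\rho_{i+1}=e(\alpha_{i+1})$. As $q_i\alpha_{i+1}=p_i+\frac1{q_{i+1}}$, we have $\delta_{q_i}(\rho_{i+1})=e(1/q_{i+1})-1$, and the choice of $q_{i+1}$ gives $|\delta_{q_i}(\rho_{i+1})|/\kappa\in[0.8,1.2]\nu$. By (9.3), $|x_{q_i}(\rho_{i+1},\omega_i)-x_{q_i}(e(\alpha_i),\omega_i)|\le2\cdot2\pi(\alpha_{i+1}-\alpha_i)=\frac{4\pi}{q_iq_{i+1}}\le\frac\nu5$, because $q_{i+1}\ge3.9/\nu$ and $q_i\ge L$. So $|x_{q_i}(\rho_{i+1},\omega_i)|\in[0.8,1.2]\nu$. Take $\alpha'=\alpha_{i+1}\in I_i$ in Step 3. Some value of $\log(\delta_{q_i}(\rho_{i+1})/\kappa)$ differs from $f(\omega_i)$ by at most $\log1.5$ in real part and at most $\pi$ in imaginary part, hence by less than $4$. By (9.6) there is $\omega_{i+1}\in\Omega_i$ with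
$$\kappa\,x_{q_i}(\rho_{i+1},\omega_{i+1})=\delta_{q_i}(\rho_{i+1}).$$
For $\alpha'\in I_{i+1}$, $\omega\in\Omega_{i+1}^+$, the value of $x_{q_i}$ differs from its value at $(\rho_{i+1},\omega_{i+1})$ by at most $4\pi\eta_{i+1}+4q_{i+1}^{-3/2}\le5q_{i+1}^{-3/2}$, and $\delta_{q_i}$ by at most $2\pi q_i\eta_{i+1}\le0.1q_{i+1}^{-3/2}$. Since $|\delta_{q_i}(\rho_{i+1})|\ge4/q_{i+1}$, we get $\delta_{q_i}\neq0$ and
$$\Bigl|\frac{\kappa x_{q_i}}{\delta_{q_i}}-1\Bigr|\le\frac{(5\kappa+0.1)\,q_{i+1}^{-3/2}}{3.9\,q_{i+1}^{-1}}\le4q_{i+1}^{-1/2}\le\lambda^{-6q_i},$$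
the last step by $q_{i+1}\ge e^{\lambda^{q_i}}$. For $l<i$, (ii) is inherited from $H_i$ as $I_{i+1}\subset I_i$ and $\Omega_{i+1}^+\subset\Omega_i^+$. Thus $H_{i+1}$ holds.

**Step 5: the limit.** Let $\alpha=\lim\alpha_i\in\bigcap I_i$ and $\omega=\lim\omega_i$. As $|\omega-\omega_i|\le\sum_{j\ge i}q_j^{-4}<2q_i^{-3/2}$, $\omega\in\bigcap\Omega_i^+$. Put $\rho=e(\alpha)$, $P=(x_1,x_1s_1(\rho,\omega),e^\omega)$, $c_0=2/q_1$. Then $P\in B\setminus0$ for $L$ large, and all $H_i$ hold at $(\alpha,\omega)$. By Step 3 all $x_k,z_k,s_k$ are nonzero, hence also $y_k=x_ks_k$; with $|s_k|\le3$ from Step 1 this is (A1). (A2) is (9.2), (A3) is built in, (A4) is (i), (A5) is (ii). $\square$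

**The point $q$.** Fix $\rho,P$ from Proposition A and $X=X_\rho$. Let $\tilde P\in\tilde X_0$ be the point with $\Pi_0(\tilde P)=P$ (Lemma 1), and $q$ its image in $X$. For $m\ge0$, $\Pi_m(\tilde P)=F^m(P)=P_{m+1}\ne0$ by (A1). If $m<0$ and $\tilde P\in\tilde X_m$, then $F^{-m}(\Pi_m(\tilde P))=P\ne0$, so $\Pi_m(\tilde P)\ne0$. Lemma 2 gives $F_X(q,\cdot)\equiv0$. With Step 2 of Section 7, part 1 of Theorem 1 is proved.

## 10. An entire curve as a sequence of discs, and the growth of the orbit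

Suppose $\varphi:\mathbb C\to X$ is non-constant with $\varphi(0)=q$. We derive a contradiction in this section and the next three. Lift $\varphi$ to $\tilde\varphi:\mathbb C\to\tilde X$, $\tilde\varphi(0)=\tilde P$. For each $R$ there is $k_R\ge1$ such that
$$v_k=(x_k,y_k,z_k):=\Pi_{k-1}\circ\tilde\varphi$$
is defined near $\bar\Delta_R$ for $k\ge k_R$. Then $v_k:\bar\Delta_R\to B'$, $v_{k+1}=F\circ v_k$, and $v_k(0)=P_k$. Moreover $v_k$ is non-constant: otherwise $v_k\equiv P_k\ne0$, and $\tilde\varphi$ would be constant on $\Delta_R$ by Lemma 1, hence everywhere. From now on $c,C>0$ are constants that may depend on $R$, but not on $k$, $i$ or $\zeta$, and may change from line to line; "$k$ large" means $k\ge k(R)$.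

**Step 1: everything is doubly exponentially small.** With $n=\max(|x|,|y|)$, on $B'$ we have $|y'|\le n|z|(3n+n^2)\le4n^2|z|$, so
$$4n'\le(4n)^2|z|,\qquad|z'|\le4n|z|,\tag{10.1}$$
while $4n<\frac12$, $|z|<\frac18$. So $(-\log4n_k,-\log|z_k|)$ dominates $(\log2)\,A^{k-k_R}(1,1)^t$, and by (3.1), on $\Delta_R$,
$$|x_k|,|y_k|,|z_k|\le e^{-c\lambda^k}\qquad(k\text{ large}).\tag{10.2}$$

**Step 2: the special orbit.** We measure its size by $N_k=-(\tau\log|\mathring x_k|+\log|\mathring z_k|)$ and $M_k=\lambda^{-k}N_k$, and show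
$$\lambda^{-k}N_k\to\infty,\qquad N_k\le C\lambda^{1.1k}.\tag{10.3}$$
By (5.1), $N_{k+1}=\lambda(N_k-\log|\mathring s_k|)$, and $N_k\ge c\lambda^k$ by (10.2). By (A2) and (5.3), $\mathring s_k(1+O(e^{-c\lambda^k}))=\delta_k-\mathring x_k$. For large $k\notin\mathcal E$, (A4) and (10.2) make $\mathring x_k/\delta_k$ negligible, so with $|\mathring s_k|\le3$ we get $\bigl|\log|\mathring s_k|\bigr|\le\lambda^{3k/4}+C$. For large $k\in\mathcal E$, (A5) gives $\delta_k-\mathring x_k=\mathring x_k\bigl(\frac1{\sqrt5}+O(\lambda^{-6k})\bigr)$, hence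
$$\mathring s_k=\frac{\mathring x_k}{\sqrt5}\bigl(1+O(\lambda^{-6k})\bigr)\qquad(k\in\mathcal E).\tag{10.4}$$
Since $|\mathring z_k|=|\mathring x_k/\mathring x_{k-1}|\ge|\mathring x_k|$, we have $N_k/\lambda\le-\log|\mathring x_k|\le N_k/\tau$.

Lower bound: $M_{k+1}\ge M_k-\lambda^{-k}\log3$ always. At large $k\in\mathcal E$, (10.4) gives $-\log|\mathring s_k|\ge-\log|\mathring x_k|\ge N_k/\lambda$, so $M_{k+1}\ge(1+\frac1\lambda)M_k$. With $\epsilon_i=\sum_{k>q_i}\lambda^{-k}\log3\to0$ we get, for $q_i<k\le q_{i+1}$, $M_k\ge(1+\frac1\lambda)M_{q_i}-\epsilon_i$. As $M_{q_i}\ge c$, this is at least $1.2M_{q_i}$ for $i$ large. So $M_k\to\infty$. Upper bound: $M_{k+1}\le M_k+\lambda^{-k}(\lambda^{3k/4}+C)$ for large $k\notin\mathcal E$. For large $k\in\mathcal E$, $-\log|\mathring s_k|\le N_k/\tau+C$, so $M_{k+1}\le\tau M_k+C\lambda^{-k}$. By (A3) the number of elements of $\mathcal E$ below $k$ is $o(k)$, so $M_k\le C\lambda^{0.1k}$. This proves (10.3).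

## 11. The neutral invariant is constant on the entire curve

**Step 3: $J\equiv1$.** We show that the formula (A2) for $\mathring s_k$ holds on the whole curve. The reason is that $|J|\neq1$ would keep $s_k$ away from $0$ and force $\lambda^{-k}\log$-sizes to stay bounded, while at $\zeta=0$ they are unbounded by (10.3).

By (A1), $x_k,y_k,z_k\not\equiv0$. The meromorphic functions $s_k=y_k/x_k$ and $J_k=\rho^{-k}(1+s_k)$ satisfy $J_{k+1}=J_k+\rho^{-k}x_k$. So $J:=J_k+\sum_{j\ge k}\rho^{-j}x_j$ (uniformly convergent by (10.2)) is a meromorphic function on $\mathbb C$ independent of $k$ and $R$, and $J(0)=1$ by (A2).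

Let $n_k=\max(|x_k|,|y_k|)$ and $\theta_k=\tau\log(4n_k)+\log|z_k|<0$, a subharmonic function. By (10.1),
$$\theta_{k+1}\le(2\tau+1)\log(4n_k)+(\tau+1)\log|z_k|=\lambda\theta_k .$$
So $\lambda^{-k}\theta_k$ decreases to a limit $\psi\le0$ on $\mathbb C$, subharmonic or $\equiv-\infty$. By (A1), $n_k(0)\le3|\mathring x_k|$, so $\theta_k(0)\le-N_k+\tau\log12$ and $\psi(0)=-\infty$ by (10.3). If $\psi\not\equiv-\infty$, Liouville's theorem makes $\psi$ a finite constant, a contradiction. So $\psi\equiv-\infty$.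

Let $\zeta$ lie outside the countable set where some $x_ky_kz_k$ ($k\ge k_R$, $|\zeta|<R\in\mathbb N$) vanishes; there all $s_k$ and $J$ are finite. Suppose $|J(\zeta)|\neq1$. Then $|s_k|=|\rho^kJ_k-1|\ge\bigl||J_k|-1\bigr|\ge c'>0$ at $\zeta$ for large $k$. Put $\Phi_k=\tau\log|x_k|+\log|z_k|\le\theta_k$. By (5.1), $\Phi_{k+1}=\lambda(\Phi_k+\log|s_k|)\ge\lambda(\Phi_k-C)$ at $\zeta$, so $\lambda^{-k}\Phi_k(\zeta)$ is bounded below and $\psi(\zeta)>-\infty$, a contradiction. Hence $|J|=1$ off a countable set. By continuity $|J|=1$ everywhere, and the open mapping theorem gives $J\equiv J(0)=1$. Consequently, on $\Delta_R$ for $k\ge k_R$, $s_k$ is holomorphic, $y_k=x_ks_k$, and by (5.3)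
$$s_k=\delta_k-\sum_{j\ge k}\rho^{k-j}x_j,\qquad\delta_k-x_k=s_ku_k,\qquad|u_k-1|\le e^{-c\lambda^k}\ (k\text{ large}).\tag{11.1}$$

## 12. Growing and shrinking points cannot coexist

**Step 4: one round between resonances.** We compare the curve at $\zeta$ with the orbit at $0$. On $\Delta_R$ put $\ell_k=\log|s_k|$ and $\Phi_k=\tau\log|x_k|+\log|z_k|$; the latter is subharmonic, $<0$, and continuous with values in $[-\infty,0)$. Where $\Phi_k>-\infty$ put $W_k=\frac{\log|x_k|-\tau\log|z_k|}{\tau\sqrt5}$. Applying (3.2), (3.3) to $(\log|x_k|,\log|z_k|)$,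
$$\Phi_{k+1}=\lambda(\Phi_k+\ell_k),\quad W_{k+1}=\mu\bigl(W_k-\tfrac1{\sqrt5}\ell_k\bigr),\quad\log|x_k|=\tfrac{\Phi_k}{\sqrt5}+W_k,\quad|W_k|\le|\Phi_k|,\tag{12.1}$$
the last because $\log|x_k|$ and $\log|z_k|$ are both $\le0$. Let $D_k=\Phi_k-\Phi_k(0)=\Phi_k+N_k$. Then $D_{k+1}=\lambda\bigl(D_k+\ell_k(\zeta)-\ell_k(0)\bigr)$. For large $k\notin\mathcal E$, (10.2), (11.1) and (A4) give $s_k=\delta_k(1+O(e^{-c\lambda^k}))$ on $\Delta_R$. So $s_k$ has no zeros there and
$$|\ell_k(\zeta)-\ell_k(0)|\le e^{-c\lambda^k}\qquad(k\notin\mathcal E\text{ large}).\tag{12.2}$$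
Let $k=q_i$, $K=q_{i-1}+1$, $g=k-K$, $i$ large. Summing,
$$D_k=\lambda^g(D_K+\varepsilon),\qquad|\varepsilon|\le e^{-c\lambda^K},\tag{12.3}$$
where $\Phi_K>-\infty$, and $D_k=-\infty$ exactly where $\Phi_K=-\infty$. The same holds with $k$ replaced by any $j$, $K\le j\le q_i$, and $g$ by $j-K$. For $W$,
$$W_k(\zeta)-W_k(0)=\mu^g\bigl(W_K(\zeta)-W_K(0)\bigr)-\tfrac1{\sqrt5}\sum_{j=K}^{k-1}\mu^{k-j}\bigl(\ell_j(\zeta)-\ell_j(0)\bigr).$$
Here $|W_K(\zeta)|\le|\Phi_K(\zeta)|\le N_K+|D_K|\le N_K+\lambda^{-g}|D_k|+1$ and $|W_K(0)|\le N_K$, so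
$$|W_k(\zeta)-W_k(0)|\le\mu^g(2N_K+1)+\lambda^{-2g}|D_k|+10^{-4}.$$
By (10.3) and (A3), $\mu^g(2N_K+1)\to0$. Hence for $i$ large, where $D_k>-\infty$,
$$\Bigl|\log\Bigl|\frac{x_k(\zeta)}{\mathring x_k}\Bigr|-\frac{D_k}{\sqrt5}\Bigr|\le\lambda^{-2g}|D_k|+10^{-3}\qquad(k=q_i).\tag{12.4}$$

**Step 5: large deviations persist.** Let $k=q_i$. By (A5) and (10.4), $|\delta_k|=\kappa|\mathring x_k|(1+O(\lambda^{-6k}))$ and $\ell_k(0)=\log|\mathring x_k|-\frac12\log5+o(1)$.

*Plus points.* Suppose $D_k(\zeta)>20$. By (12.4), $|x_k(\zeta)|\ge e^8|\mathring x_k|$, so $|\delta_k/x_k|\le1.5e^{-8}$, and by (11.1) $\ell_k(\zeta)=\log|x_k(\zeta)|$ up to $0.01$. So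
$$\ell_k(\zeta)-\ell_k(0)\ge\tfrac{D_k}{\sqrt5}-\lambda^{-2g}D_k-10^{-3}+\tfrac12\log5-0.02\ge\tfrac{D_k}{\sqrt5}-\lambda^{-2g}D_k,$$
and $D_{k+1}\ge\lambda D_k\bigl(1+\frac1{\sqrt5}-\lambda^{-2g}\bigr)\ge1.4\lambda D_k$. By (12.3) for $i+1$, $D_{q_{i+1}}(\zeta)>20$ again. So this persists at all later elements of $\mathcal E$.

*Minus points.* Suppose $-\infty<D_k(\zeta)<-20$. By (12.4), $|x_k(\zeta)|\le e^{-8}|\mathring x_k|$, so $\ell_k(\zeta)=\log|\delta_k|$ up to $0.01$ and $\ell_k(\zeta)-\ell_k(0)$ equals $\log(\kappa\sqrt5)=\log(\sqrt5+1)$ up to $0.02$, hence lies in $[1,1.4]$. So $\lambda D_k\le D_{k+1}\le\lambda(D_k+1.4)$. By (12.3) for $i+1$, $-\infty<D_{q_{i+1}}(\zeta)<-20$ again, and this persists.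

**Step 6: the limiting ratios $D_j/N_j$.** We need the growth of $N_j$ precisely. For large $j\notin\mathcal E$, $N_{j+1}=\lambda(N_j-\ell_j(0))=\lambda N_j(1+O(\lambda^{-j/4}))$, because $|\ell_j(0)|\le\lambda^{3j/4}+C$ and $N_j\ge c\lambda^j$. For $k=q_i$, with $K,g$ as above, $-\ell_k(0)=-\log|\mathring x_k|+O(1)=\frac{N_k}{\sqrt5}-W_k(0)+O(1)$, and
$$|W_k(0)|\le\mu^gN_K+\sum_{j=K}^{k-1}\mu^{k-j}|\ell_j(0)|\le\mu^gN_K+C\lambda^{3k/4},$$
so $N_{k+1}=\lambda\bigl(1+\frac1{\sqrt5}\bigr)N_k\bigl(1+O(\lambda^{-k/4})\bigr)$.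

At a plus point, from the index in question on, $D_j\ge1$ by (12.3). We have $D_{j+1}\ge\lambda D_j(1-e^{-c\lambda^j})$ for $j\notin\mathcal E$, and $D_{k+1}\ge\lambda(1+\frac1{\sqrt5}-\lambda^{-2g})D_k$ for $k\in\mathcal E$. So $D_j/N_j$ is multiplied at each later step by a factor $\ge1-\epsilon_j>0$ with $\sum\epsilon_j<\infty$, and $\liminf_jD_j/N_j>0$. At a minus point, $-\infty<D_j\le-1$ from then on, $|D_{j+1}|\le\lambda|D_j|(1+e^{-c\lambda^j})$ for $j\notin\mathcal E$, and $|D_{k+1}|\le\lambda|D_k|$ for $k\in\mathcal E$. So $|D_j|/N_j$ is multiplied by at most $(1+\frac1{\sqrt5})^{-1}(1+o(1))$ at the infinitely many $k\in\mathcal E$, and by factors with bounded product otherwise. Hence $D_j/N_j\to0$.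

**Step 7: Liouville.** The aim is to exclude one of the two kinds of points. The functions $f_k=\Phi_k/N_k=-1+D_k/N_k<0$ are subharmonic on $\Delta_R$ for $k\ge k_R$, with $f_k(0)=-1$. So they do not tend to $-\infty$ uniformly on compact sets. By the compactness theorem of Section 3 and a diagonal argument, a subsequence converges in $L^1_{loc}(\mathbb C)$ and almost everywhere to a subharmonic $f\le0$ on $\mathbb C$, which is a constant $\gamma$ by Liouville.

Choose $i(R)$ so that Steps 4–6 apply on $\Delta_R$ for $i\ge i(R)$. The sets $\{\zeta\in\Delta_R:D_{q_i}>20\}$ and $\{\zeta\in\Delta_R:D_{q_i}<-20\}$, $i\ge i(R)$, are open. If one of the former is non-empty for some $R$ and $i\ge i(R)$, then $\liminf f_j>-1$ at every point of an open set, so $\gamma>-1$. If one of the latter is non-empty, then $f_j\to-1$ on it off the countable set where $D_{q_i}=-\infty$, so $\gamma=-1$. Both cannot happen. So at least one of the following holds: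

- (I) $D_{q_i}\le20$ on $\Delta_R$ for all $R$ and $i\ge i(R)$;
- (II) $D_{q_i}\ge-20$ on $\Delta_R$ for all $R$ and $i\ge i(R)$.

## 13. Taylor coefficients and the contradiction at the swaps

**Step 8: the expanding coefficient is tiny after each swap.** Take $R=4$ and $K=q_i+1$, $i$ large, and $g=q_{i+1}-K$. By (A3), $20\lambda^{-g}\le e^{-c\lambda^K}$. Dividing the bound of (I) or (II) at $q_{i+1}$ by $\lambda^g$ and using (12.3) with $i+1$ in place of $i$, we get on $\Delta_4$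
$$D_K\le\eta_K\ \text{ in case (I)},\qquad D_K\ge-\eta_K\ \text{ in case (II)},\qquad\eta_K:=2e^{-c\lambda^K}.$$
(From here on $\eta_K$ has this meaning.) In case (II), $D_K$ is finite, so $x_K,z_K$ have no zeros in $\Delta_4$. In case (I), suppose $x_Kz_K$ has a zero $\zeta_0\in\Delta_2$; $\zeta_0\neq0$ by (A1). Since $D_K=\tau\log|x_K/\mathring x_K|+\log|z_K/\mathring z_K|$, Jensen's formula shows that the mean of $D_K$ over $|\zeta|=3$ is at least $\log(3/|\zeta_0|)\ge\log\frac32$. But it is at most $\eta_K$, impossible for $i$ large. So $x_K,z_K$ are zero-free on $\Delta_2$ for arbitrarily large $K$. Since $x_{k+1}=x_k\cdot y_kz_k$ and $z_{k+1}=z_k\cdot y_k$, zeros persist; therefore all $x_k,z_k$ ($k\ge k_4$) are zero-free on $\Delta_2$. Hence on $\Delta_2$ the function $D_K$ is the real part of the holomorphic function $\tau\log\frac{x_K}{\mathring x_K}+\log\frac{z_K}{\mathring z_K}$ (branches vanishing at $0$), with the one-sided bound $\eta_K$.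 By Borel–Carathéodory all its Taylor coefficients at $0$ have modulus at most $2\eta_K$.

Let $d\ge1$ be the vanishing order of $v_k-P_k$ at $0$. It is finite, and independent of $k$ as $F$ is locally biholomorphic at $P_k$. Let $[h]$ denote the coefficient of $\zeta^d$ in $h$, and
$$\xi_k=[\log x_k]=\frac{[x_k]}{\mathring x_k},\qquad\hat z_k=[\log z_k]=\frac{[z_k]}{\mathring z_k},\qquad\hat s_k=[\log s_k]=\frac{[s_k]}{\mathring s_k}.$$
Since $\mathring x_k\neq0$, $(x,z,s)$ are coordinates near $P_k$, so $(\xi_k,\hat z_k,\hat s_k)\ne0$. Taking logarithms in (5.1), $\xi_{k+1}=2\xi_k+\hat z_k+\hat s_k$ and $\hat z_{k+1}=\xi_k+\hat z_k+\hat s_k$. So with $a_k,b_k,|V_k|$ formed by (3.2), the formulas (3.3), (3.4) hold exactly. Since $a_K=\tau\xi_K+\hat z_K$ is one of the Taylor coefficients just estimated,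
$$|a_{q_i+1}|\le2\eta_{q_i+1}\qquad(i\text{ large}).\tag{13.1}$$

**Step 9: the cocycle is controlled by $V_k$.** We must bound $\hat s_k$, which a priori involves all later $\xi_j$. Let $h_k=\max(|\xi_k|,|\hat z_k|)$. By uniform convergence in (11.1), $[s_k]=-\sum_{j\ge k}\rho^{k-j}\mathring x_j\xi_j$. On $\Delta_2$, $\mathrm{Re}\log(x_k/\mathring x_k)\le-\log|\mathring x_k|\le N_k$, and similarly for $z_k$. So Borel–Carathéodory and (10.3) give $h_k\le2N_k\le C\lambda^{1.1k}$. As $\lambda^{1.1}<16$, $G_k:=\sup_{j\ge k}16^{-(j-k)}h_j<\infty$. Also $G_k>0$: otherwise $\xi_j=\hat z_j=0$ for all $j\ge k$, so $[s_k]=0$ and $\hat s_k=0$, which is excluded.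

We have $\mathring x_{k+1}/\mathring s_k=\mathring x_k^2\mathring z_k$, $|\mathring x_{j+1}/\mathring x_j|=|\mathring z_{j+1}|\le\frac1{32}$ and $|\xi_j|\le16^{j-k}G_k$. So for $k$ large
$$\Bigl|\hat s_k+\frac{\mathring x_k}{\mathring s_k}\xi_k\Bigr|\le|\mathring x_k^2\mathring z_k|\,G_k\sum_{j\ge k+1}16^{j-k}32^{-(j-k-1)}=t_kG_k,\qquad t_k=32|\mathring x_k^2\mathring z_k|\le e^{-c\lambda^k}\le1.\tag{13.2}$$
For $k$ large $|\mathring x_k/\mathring s_k|\le3$: it is at most $e^{-c\lambda^k}$ for $k\notin\mathcal E$ by (A4), and $\sqrt5+O(\lambda^{-6k})$ along $\mathcal E$ by (10.4). So $h_{k+1}\le3h_k+|\hat s_k|\le6h_k+t_kG_k$. Let $j>k$. Since $16^{-(j-1-k)}h_{j-1}$ and $16^{-(j-1-k)}G_{j-1}$ are at most $G_k$, we get $16^{-(j-k)}h_j\le\frac{6+1}{16}G_k$. So the supremum defining $G_k$ is attained at $j=k$: $G_k=h_k$, and $h_k>0$. Since $|\xi_k|\le1.45|V_k|$ and $|\hat z_k|\le3.4|V_k|$, $h_k\le5|V_k|$. Inserting this in (13.2), for all large $k$ we have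 $|V_k|>0$ and
$$|\hat s_k|\le\vartheta_k|V_k|,\ \ \vartheta_k\le e^{-c\lambda^k}\ (k\notin\mathcal E);\qquad|\hat s_k+\sqrt5\,\xi_k|\le\lambda^{-5k}|V_k|\ (k\in\mathcal E).\tag{13.3}$$

**Step 10: $V_k$ cannot shrink fast.** For large $k\notin\mathcal E$, (3.3) reads $a_k=\mu a_{k+1}-\hat s_k$, $b_k=\lambda b_{k+1}+\frac1{\sqrt5}\hat s_k$, so $|V_k|\le\lambda(1+2\vartheta_k)|V_{k+1}|$ and $|V_{k+1}|\le\lambda(1+\vartheta_k)|V_k|$. For large $k\in\mathcal E$ write $\hat s_k=-\sqrt5\xi_k+\varepsilon_k$, $|\varepsilon_k|\le\lambda^{-5k}|V_k|$. By the swap (3.5),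
$$|b_k|\le\frac{|a_{k+1}|}{\sqrt5\lambda}+|\varepsilon_k|,\qquad|a_k|\le\sqrt5\bigl(\lambda|b_{k+1}|+2|b_k|+|\varepsilon_k|\bigr)\le7|V_{k+1}|+10|\varepsilon_k|,\tag{13.4}$$
whence $|V_k|\le20|V_{k+1}|$. Therefore, for a fixed large $k_*$ and all large $i$,
$$0<|V_{k_*}|\le C\,20^{\,i}\lambda^{q_i}\,|V_{q_i+1}|.\tag{13.5}$$

**Step 11: two consecutive swaps make $V$ tiny.** At $K=q_i+1$ the coordinate $a_K$ is tiny by (13.1). At the next swap $a_{q_{i+1}+1}$ is tiny, and it is essentially $-\sqrt5\lambda\,b_{q_{i+1}}$; so $b_{q_{i+1}}$ is tiny, and this forces $b_K$ to be tiny. In detail, let $k=q_{i+1}$ and $g=k-K$. By (13.4) and (13.1) for $i+1$, $|b_k|\le2\eta_{k+1}+\lambda^{-5k}|V_k|$. By Step 10, $|V_j|\le C\lambda^{j-K}|V_K|$ for $K\le j\le k$. From (3.4), $b_K=\lambda^gb_k+\frac1{\sqrt5}\sum_{j=K}^{k-1}\lambda^{j-K}\hat s_j$, and with (13.3)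
$$|b_K|\le\lambda^g|b_k|+C|V_K|\sum_{j\ge K}\lambda^{2(j-K)}e^{-c\lambda^j}\le2\lambda^k\eta_{k+1}+C\lambda^{2g-5k}|V_K|+\tfrac14|V_K|\le e^{-c\lambda^k}+\tfrac12|V_K|$$
for $i$ large. With $|a_K|\le2\eta_K$ this gives $|V_K|\le|a_K|+|b_K|\le2\eta_K+e^{-c\lambda^k}+\frac12|V_K|$, so
$$|V_{q_i+1}|\le4\eta_{q_i+1}+2e^{-c\lambda^{q_{i+1}}}\le e^{-c'\lambda^{q_i}}$$
for some $c'>0$ and all large $i$. Then (13.5) yields
$$0<|V_{k_*}|\le C\,20^i\,\lambda^{q_i}\,e^{-c'\lambda^{q_i}}\to0,$$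
a contradiction. Hence every holomorphic $\varphi:\mathbb C\to X$ with $\varphi(0)=q$ is constant. This proves part 2 of Theorem 1, and the conjecture is false. $\blacksquare$

## 14. Products with hyperbolic curves: dimensions $n\ge3$

**Theorem 2, dimension $n\ge3$.** Dimension $1$ was treated in Section 2. Let $n\ge3$, and let $X,q$ be as in Theorem 1. Let $Y$ be a point if $n=3$, and a product of $n-3$ compact Riemann surfaces of genus $\ge2$ if $n>3$; let $y\in Y$. Composing discs with $X\to X\times Y$, $x\mapsto(x,y)$, gives $F_{X\times Y}((q,y),(v,0))\le F_X(q,v)=0$ for all $v\in T_qX$. So $F_{X\times Y}$ is degenerate on the tangent space at $(q,y)$. Let $f:\mathbb C\to X\times Y$ be holomorphic with $f(0)=(q,y)$. Its projection to $Y$ lifts to the universal covering of $Y$, a polydisc (or a point), so it is constant by Liouville. Its projection to $X$ sends $0$ to $q$ and is constant by Theorem 1. So $f$ is constant, and the conjecture fails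 for the compact $n$-dimensional manifold $X\times Y$. Dimension $2$ is not decided by this argument. $\blacksquare$
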